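# Every fundamental group of a II$_1$ factor or II$_1$ equivalence relation comes from an action of $\mathbb F_\infty$

## A free subgroup of $SO(3)$ that drags an amenable action along

Let $K=SO(3)$ with its Haar probability measure $\mu$. Let $\Gamma\subset K$ be a countable dense subgroup which, as an abstract group, is free on an infinite list of letters $a,b,s,t_1,t_2,\dots$. Let $\Lambda$ be a countable amenable group with a free, ergodic, measure preserving action on a non-atomic standard space $(Y,\eta)$ of infinite, $\sigma$-finite measure. Because $\Gamma$ is free, there is a surjective homomorphism $\pi:\Gamma\to\Lambda$ that kills $a$, $b$, $s$ and infinitely many of the $t_i$, while the other $t_i$ enumerate $\Lambda$. Let $\Gamma$ act on $K\times Y$ by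
$$g\cdot(x,y)=(gx,\ \pi(g)y).\tag{1}$$
Write $\tilde{\mathcal R}$, or $\sim$, for the orbit equivalence relation. The action is free and preserves $\mu\times\eta$.

Which automorphisms does $\tilde{\mathcal R}$ have, that is, which nonsingular bijections $\theta$ of $K\times Y$ satisfy $z\sim z'\Leftrightarrow\theta(z)\sim\theta(z')$? Three kinds are visible. One may move each point inside its own orbit. One may apply a right translation $R_k(x)=xk$ in the first coordinate, which commutes with all left translations. One may apply in the second coordinate a map $b$ that commutes with $\Lambda$. The main technical result of these notes (Theorem 8) says that, for a well chosen $\Gamma$, every automorphism is a composition of these three.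

Here is what this is for. The first two kinds preserve the measure. A map $b$ commuting with $\Lambda$ multiplies $\eta$ by a constant, since the action is ergodic and $\eta$ is infinite. So the set of constants by which automorphisms of $\tilde{\mathcal R}$ scale the measure equals the set of constants coming from the commutant of $\Lambda\curvearrowright Y$. The former set is the *fundamental group* of $\tilde{\mathcal R}$ restricted to a set of finite measure. The latter can be designed by hand, because an amenable group can be chosen very freely. And since $\Gamma$ is a free group, the restricted relation turns out to be the orbit relation of a free action of $\mathbb F_\infty$.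

## Fundamental groups, and the theorem

Everything is modulo null sets, and measurable maps are replaced by Borel versions when convenient. $\mathbb R_+$ is the multiplicative group of positive reals.

**Definition (fundamental group of a factor).** For a II$_1$ factor $M$ with trace $\tau$,
$$\mathcal F(M)=\{\tau(p)/\tau(q)\mid pMp\cong qMq\}\subset\mathbb R_+,$$
where $p,q$ range over non-zero projections in $M$; no orthogonality between $p$ and $q$ is required.

**Definition (fundamental group of a relation).** A II$_1$ equivalence relation is a countable, measure preserving (m.p.), ergodic equivalence relation $\mathcal R$ on a standard non-atomic probability space $(X,\mu)$. Its fundamental group is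
$$\mathcal F(\mathcal R)=\{\mu(Y)/\mu(Z)\mid \mathcal R|_Y\cong\mathcal R|_Z\}\subset\mathbb R_+,$$
where $Y,Z\subset X$ range over measurable subsets of positive measure.

For a free ergodic m.p. action $\mathbb F_\infty\curvearrowright X$ on a standard probability space one has the II$_1$ factor $\operatorname L^\infty(X)\rtimes\mathbb F_\infty$ and the orbit relation $\mathcal R(\mathbb F_\infty\curvearrowright X)$. The following conjecture is stated in Sorin Popa and Stefaan Vaes, "Actions of F_\infty whose II_1 factors and orbit equivalence relations have prescribed fundamental group", arXiv:0803.3351 (2008): any group $\mathcal F\subset\mathbb R_+$ that is the fundamental group of a separable II$_1$ factor (respectively of a II$_1$ equivalence relation) is already the fundamental group of some $\operatorname L^\infty(X)\rtimes\mathbb F_\infty$ (respectively of some $\mathcal R(\mathbb F_\infty\curvearrowright X)$). We prove that it is true in both versions, and we determine which groups occur.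

**Definition (Polishable).** A subgroup $\mathcal F\subset\mathbb R_+$ is Polishable if it carries a Polish group topology (separable, completely metrizable) for which the inclusion $\mathcal F\hookrightarrow\mathbb R_+$ is continuous.

For example, $\mathbb R_+$ is Polishable with its usual topology, and every countable subgroup is Polishable with the discrete topology.

**Theorem 1.** For a subgroup $\mathcal F\subset\mathbb R_+$ the following are equivalent.

1. $\mathcal F=\mathcal F(M)$ for some separable II$_1$ factor $M$.
2. $\mathcal F=\mathcal F(\mathcal R)$ for some II$_1$ equivalence relation $\mathcal R$.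
3. $\mathcal F$ is Polishable.
4. There are $t_n\in\mathbb R$, $w_n>0$ $(n\ge1)$ with $|t_n|\le w_n$ such that $\log\mathcal F=\{\sum_nk_nt_n:\ k\in\mathbb Z^{\mathbb N},\ \sum_n|k_n|w_n<\infty\}$.
5. There is a free ergodic m.p. action $\mathbb F_\infty\curvearrowright X$ on a standard probability space with $\mathcal F(\operatorname L^\infty(X)\rtimes\mathbb F_\infty)=\mathcal F(\mathcal R(\mathbb F_\infty\curvearrowright X))=\mathcal F$.

The implications (1)$\Rightarrow$(5) and (2)$\Rightarrow$(5) are the two halves of the conjecture. Since (5)$\Rightarrow$(1) and (5)$\Rightarrow$(2) are trivial, what has to be proved is (1)$\Rightarrow$(3), (2)$\Rightarrow$(3), (3)$\Rightarrow$(4) and (4)$\Rightarrow$(5).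

For (4) we use throughout the notation
$$E=\Big\{k\in\mathbb Z^{\mathbb N}:\ \sum_n|k_n|w_n<\infty\Big\},\qquad \varphi(k)=\sum_nk_nt_n\quad(k\in E).$$
The series converges absolutely because $|t_n|\le w_n$, and $\varphi:E\to\mathbb R$ is a homomorphism.

### Condition (4) tried by hand

*Countable groups.* Let $t_1,t_2,\dots$ generate a countable group $H\subset\mathbb R$ and put $w_n=\max(1,|t_n|)$. Then $\sum|k_n|w_n<\infty$ forces $k_n=0$ for all but finitely many $n$, so $\varphi(E)=H$.

*The whole line.* Let $t_n=w_n=2^{-n}$. Sequences of digits $0,1$ lie in $E$ and give all of $[0,1]$; changing $k_1$ by an even integer adds an arbitrary integer. So $\varphi(E)=\mathbb R$.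

*Something in between.* Let $w_n=2^{-n}$ and $t_n=2^{-n^2}$. All sequences in $\{0,1\}^{\mathbb N}$ lie in $E$, and they have different sums, because the sums are binary expansions that are not eventually $1$. So $\varphi(E)$ is uncountable. But $\varphi(E)\ne\mathbb R$. Indeed, for $k\in E$ there is $c$ with $|k_n|\le c\,2^n$, and the tail beyond $J$ is at most $\sum_{n>J}c\,2^{n-n^2}\le 2c\,2^{-J^2-J}$, while the sum up to $J$ is an integer multiple of $2^{-J^2}$. Hence $2^{J^2}\varphi(k)$ comes arbitrarily close to integers as $J\to\infty$. The number $\frac13$ does not have this property, because $2^m/3$ has distance $\frac13$ to $\mathbb Z$ for every $m\ge 0$.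

### Background facts

If $(X,\mu)$ is $\sigma$-finite and $\theta$ is a nonsingular automorphism with $\mu(\theta(D))=c\,\mu(D)$ for all $D$, write $\operatorname{mod}\theta=c$. For instance $z\mapsto cz$ on $(\mathbb R,\mathrm{Leb})$, $c>0$, has modulus $c$.

Let $\mathcal R$ be a countable m.p. ergodic relation on $(X,\mu)$. The full group $[\mathcal R]$ consists of the automorphisms of $X$ that map a.e. point to an equivalent point. The full pseudogroup $[[\mathcal R]]$ consists of the bijections between measurable subsets that do so. All of these preserve $\mu$. On a non-atomic space, any two sets of equal finite measure are matched by an element of $[[\mathcal R]]$. $\operatorname{Aut}(\mathcal R)$ is the group of nonsingular automorphisms $\theta$ with $z\sim z'\Leftrightarrow\theta(z)\sim\theta(z')$ on a conull set. For $\theta\in\operatorname{Aut}(\mathcal R)$ the measure $D\mapsto\mu(\theta(D))$ is invariant under $[\mathcal R]$, because $\theta\psi\theta^{-1}\in[\mathcal R]$ for $\psi\in[\mathcal R]$. Its density with respect to $\mu$ is therefore invariant, hence constant by ergodicity. So $\operatorname{mod}\theta$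 exists. In the same way, for an ergodic m.p. action $\Lambda\curvearrowright(Y,\eta)$, let $\operatorname{Centr}(\Lambda)$ be the group of nonsingular automorphisms of $Y$ commuting with $\Lambda$; again mod is defined on it.

The algebra $L(\mathcal R)$ is generated by $\operatorname L^\infty(X)$ and partial isometries implementing $[[\mathcal R]]$. If $\mathcal R$ is the orbit relation of a free action of $G$, it is $\operatorname L^\infty(X)\rtimes G$. A Cartan subalgebra of a II$_1$ factor is a maximal abelian subalgebra whose normalizing unitaries generate the factor; $\operatorname L^\infty(X)\subset L(\mathcal R)$ is one. In the finite-dimensional analogue $M_n(\mathbb C)$ the diagonal matrices play this role, normalized by the permutation matrices.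

A treeing of $\mathcal R$ is a Borel graph with edges in $\mathcal R$ whose connected components are trees and are exactly the $\mathcal R$-classes. Its cost is the measure of its set of edges, each undirected edge counted once: for a graph formed by edges $(z,\psi_i z)$, $\psi_i\in[[\mathcal R]]$, without repetition, it is $\sum_i\mu(\operatorname{dom}\psi_i)$. The cost of $\mathcal R$ is the infimum of costs of Borel graphs in $\mathcal R$ whose components are the classes. For a free action of $\mathbb F_n$ the Cayley graph edges $(z,g_iz)$, $i\le n$, form a treeing of cost $n$.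

The published results that we use are the following.

* Feldman–Moore (Trans. AMS 1977), on relations and Cartan inclusions: the partial isometries normalizing $\operatorname L^\infty(X)$ in $L(\mathcal R)$ implement exactly $[[\mathcal R]]$, isomorphisms of inclusions $\operatorname L^\infty(X)\subset L(\mathcal R)$ induce isomorphisms of relations, and isomorphisms of relations extend to the algebras.
* Haagerup (Math. Scand. 1975): for a von Neumann algebra with separable predual, its automorphism group is Polish in the topology of pointwise norm convergence on the predual.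
* Connes–Feldman–Weiss (1981): orbit relations of nonsingular actions of countable amenable groups are hyperfinite a.e., that is, increasing unions of finite Borel equivalence relations.
* **[BG]** Bourgain–Gamburd, Invent. Math. 171 (2008): if $g_1,\dots,g_k\in SU(2)$ ($k\ge2$) have algebraic entries and freely generate a free group, then $\sum_j(g_j+g_j^{-1})$ acting on $L^2_0(SU(2))$ by translations has spectrum bounded above by $2k-\varepsilon$ for some $\varepsilon>0$.
* **[G]** Gaboriau, Invent. Math. 139 (2000): every treeing of a p.m.p. countable relation realizes its cost.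
* **[H]** Hjorth, "A lemma for cost attained", APAL 2006 (see also Kechris–Miller, *Topics in Orbit Equivalence*, §28): an ergodic treeable m.p. countable relation on a probability space of cost $n\in\{1,2,\dots,\infty\}$ is the orbit relation of a free m.p. action of $\mathbb F_n$.
* **[PV]** Popa–Vaes, Acta Math. 212 (2014): for every free ergodic p.m.p. action $\mathbb F_n\curvearrowright X$, $2\le n\le\infty$, $\operatorname L^\infty(X)$ is the unique Cartan subalgebra of $\operatorname L^\infty(X)\rtimes\mathbb F_n$ up to unitary conjugacy.

## Fundamental groups as groups of moduli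

The definition of $\mathcal F$ speaks of isomorphisms between corners. After amplification to infinite measure it speaks of a single group of automorphisms, and this is what makes topology available.

**Lemma 2.** (a) Let $\tilde{\mathcal R}$ be an ergodic m.p. countable relation on a non-atomic $\sigma$-finite infinite measure space $(\tilde X,\tilde\mu)$, and let $Z\subset\tilde X$ with $0<\tilde\mu(Z)<\infty$. Then $\mathcal F(\tilde{\mathcal R}|_Z)=\operatorname{mod}(\operatorname{Aut}\tilde{\mathcal R})$.

(b) If $M$ is a separable II$_1$ factor and $M_\infty=M\bar\otimes B(\ell^2)$ with trace $\operatorname{Tr}$, then $\mathcal F(M)=\{\operatorname{mod}\theta:\theta\in\operatorname{Aut}M_\infty\}$, where $\operatorname{Tr}\circ\theta=\operatorname{mod}(\theta)\operatorname{Tr}$.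

**Proof of (a).** First we extend an isomorphism of corners to all of $\tilde X$. Let $\varphi:U\to V$ be an isomorphism $\tilde{\mathcal R}|_U\cong\tilde{\mathcal R}|_V$ with $U,V\subset Z$ of positive measure. Since $\tilde\mu$ is infinite, $\sigma$-finite and non-atomic, we can partition $\tilde X=\bigsqcup_{i\ge1}U_i=\bigsqcup_{i\ge1}V_i$ with $\tilde\mu(U_i)=\tilde\mu(U)$ and $\tilde\mu(V_i)=\tilde\mu(V)$. Choose bijections $\psi_i:U\to U_i$ and $\psi_i':V\to V_i$ in $[[\tilde{\mathcal R}]]$, and put $\theta=\psi_i'\varphi\psi_i^{-1}$ on $U_i$. For $z\in U_i$, $z'\in U_j$ we have $z\sim z'$ iff $\psi_i^{-1}z\sim\psi_j^{-1}z'$ iff $\varphi\psi_i^{-1}z\sim\varphi\psi_j^{-1}z'$ iff $\theta(z)\sim\theta(z')$. So $\theta\in\operatorname{Aut}\tilde{\mathcal R}$, and as $\theta(U_1)=V_1$, $\operatorname{mod}\theta=\tilde\mu(V)/\tilde\mu(U)$.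

Conversely we cut an automorphism down. Let $\operatorname{mod}\theta=\lambda$. Take $U\subset Z$ of positive measure with $\lambda\tilde\mu(U)\le\tilde\mu(Z)$ and $\psi\in[[\tilde{\mathcal R}]]$ mapping $\theta(U)$ onto some $V\subset Z$. Then $\psi\theta:U\to V$ is an isomorphism of the restrictions and $\tilde\mu(V)/\tilde\mu(U)=\lambda$. Both sets in the claim are closed under inversion, so they agree.

**Proof of (b).** Identify $M$ with $eM_\infty e$, where $\operatorname{Tr}(e)=1$. Let $\alpha:pMp\to qMq$ be an isomorphism, $p,q\le e$ non-zero. By uniqueness of the trace, $\operatorname{Tr}(\alpha(x))=\frac{\operatorname{Tr}(q)}{\operatorname{Tr}(p)}\operatorname{Tr}(x)$ on $pMp$. Choose partial isometries $v_i,w_i\in M_\infty$ ($i\ge1$) with $v_i^*v_i=p$, $w_i^*w_i=q$ and $\sum_iv_iv_i^*=1=\sum_iw_iw_i^*$. These give $M_\infty\cong pM_\infty p\,\bar\otimes B(\ell^2)\cong qM_\infty q\,\bar\otimes B(\ell^2)$, and $\alpha\otimes\mathrm{id}$ becomes the automorphism $\theta(x)=\sum_{i,j}w_i\alpha(v_i^*xv_j)w_j^*$. For $x\ge0$, $\operatorname{Tr}\theta(x)=\sum_i\operatorname{Tr}\alpha(v_i^*xv_i)=\frac{\operatorname{Tr}(q)}{\operatorname{Tr}(p)}\operatorname{Tr}(x)$.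 Conversely, if $\operatorname{mod}\theta=\lambda$, choose a non-zero projection $p\le e$ with $\lambda\operatorname{Tr}(p)\le1$ and a partial isometry $v\in M_\infty$ with $v^*v=\theta(p)$, $vv^*=q\le e$. Then $\operatorname{Ad}v\circ\theta:pMp\to qMq$ is an isomorphism with $\tau(q)/\tau(p)=\lambda$. Again both sets are closed under inversion. $\square$

**Step (1)$\Rightarrow$(3).** The purpose is to exhibit $\mathcal F(M)$ as a quotient of a Polish group. The predual of $M_\infty$ is separable, so $\operatorname{Aut}M_\infty$ is Polish. We show that mod is continuous on it. Let $\operatorname{Tr}(e)=1$, so $\operatorname{mod}\alpha=\operatorname{Tr}(\alpha(e))$. If $\alpha_n\to\alpha$, then $\alpha_n(e)\to\alpha(e)$ $\sigma$-weakly. The trace, a supremum of normal positive functionals, is $\sigma$-weakly lower semicontinuous on positive elements, so $\operatorname{mod}\alpha\le\liminf\operatorname{mod}\alpha_n$. The same applied to $\alpha_n^{-1}\to\alpha^{-1}$ gives $\operatorname{mod}\alpha\ge\limsup\operatorname{mod}\alpha_n$. So $\ker(\operatorname{mod})$ is closed, $\operatorname{Aut}M_\infty/\ker(\operatorname{mod})$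 is a Polish group, and it maps continuously and bijectively onto $\mathcal F(M)$ by Lemma 2(b). Transport its topology.

**Step (2)$\Rightarrow$(3).** The purpose is the same for relations; the difficulty is to find the Polish group. Let $\mathcal R^\infty$ be the amplification on $X\times\mathbb N$, where $(x,i)\sim(x',j)$ iff $x\sim x'$. Put $M_\infty=L(\mathcal R^\infty)$ and $B=\operatorname L^\infty(X\times\mathbb N)$. Since $B$ is $\sigma$-weakly closed, $\{\theta\in\operatorname{Aut}M_\infty:\theta(B)=B\}$ is a closed subgroup, hence Polish. If $\theta(B)=B$, then $\theta|_B$ has the form $f\mapsto f\circ T^{-1}$. As $\theta$ permutes the partial isometries that normalize $B$, and these implement exactly $[[\mathcal R^\infty]]$, we get $T[[\mathcal R^\infty]]T^{-1}=[[\mathcal R^\infty]]$, so $T\in\operatorname{Aut}(\mathcal R^\infty)$. Conversely every $T\in\operatorname{Aut}(\mathcal R^\infty)$ extends to $M_\infty$. Evaluating $\operatorname{Tr}$ on indicator functions shows that $\operatorname{mod}\theta=\operatorname{mod}T$. As $\mathcal R^\infty$ restricted to one copy of $X$ is $\mathcal R$, Lemma 2(a) gives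 that $\mathcal F(\mathcal R)=\operatorname{mod}(\operatorname{Aut}\mathcal R^\infty)$ is the image of a Polish group under the continuous homomorphism mod. Divide by the closed kernel. $\square$

**Remark (Polishable is not the same as Borel).** There are $F_\sigma$ subgroups of $\mathbb R_+$ that are not Polishable. Let $P\subset\mathbb R$ be a Cantor set linearly independent over $\mathbb Q$ (von Neumann, Mycielski), let $H$ be the group it generates, and let $P_n=\{\sum_{i\le n}\varepsilon_ip_i:\varepsilon_i\in\{0,\pm1\},p_i\in P\}$, a compact set. Then $H=\bigcup_nP_n$, so $\exp H$ is $F_\sigma$. Suppose $H$ has a Polish group topology finer than that of $\mathbb R$. By Baire some $P_n$ has interior in it, so $P_{2n}=P_n-P_n$ contains a neighborhood $U$ of $0$. As $H$ is uncountable and separable, it is not discrete, so there is $v\ne0$ with $(2n+1)v\in U\subset P_{2n}$. Write $v=\sum c_pp$ with unique integers, $\sum|c_p|\ge1$. The coefficients of $(2n+1)v$ have $\ell^1$-norm at least $2n+1$, while elements of $P_{2n}$ have coefficient norm at most $2n$, a contradiction. So $\exp H$ is not the fundamental group of any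 separable II$_1$ factor or II$_1$ relation.

## From a Polish topology to two sequences: (3)$\Rightarrow$(4)

The purpose of this section is to replace an abstract topology by the numbers $t_n,w_n$. The weight $w_n$ will be essentially the size of an element $a_n$ in a metric on $\mathcal F$.

**Step 1: a good metric.** Let $A$ be $\mathcal F$ with its Polish topology, written additively, and $\psi=\log:A\to\mathbb R$, which is continuous and injective. Let $d_0$ be a compatible invariant metric (Birkhoff–Kakutani), and put $d(x,y)=d_0(x,y)+|\psi(x)-\psi(y)|$. As $\psi$ is continuous, $d$ is again compatible, and it is invariant. It is complete: the $d$-completion $\bar A$ is a Polish abelian group containing $A$ as a dense subgroup that is Polish in the subspace topology, hence as a dense $G_\delta$. All cosets of $A$ in $\bar A$ are then comeager. Two comeager sets meet, so there is only one coset and $A=\bar A$. Put $|x|=d(x,0)$. Then $|\psi(x)|\le|x|$, $|-x|=|x|$ and $|x+y|\le|x|+|y|$.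

**Step 2: the sequences.** Let $(a_n)_{n\ge1}$ be a sequence in which every element of some countable dense set occurs infinitely often. Put $t_n=\psi(a_n)$ and $w_n=|a_n|+2^{-n}$, so $w_n>0$ and $|t_n|\le w_n$. For $k\in E$ the series $q(k)=\sum k_na_n$ converges, because $\sum|k_na_n|\le\sum|k_n||a_n|<\infty$ and $d$ is complete. By continuity $\psi(q(k))=\varphi(k)$, so $\varphi(E)\subset\log\mathcal F$.

**Step 3: nothing is missed.** We show that $q:E\to A$ is onto. Given $x\in A$, choose inductively $n_1<n_2<\cdots$ with $|x-a_{n_1}-\dots-a_{n_j}|<2^{-j}$. This is possible by density, and the indices can be made to increase because each dense element recurs. For $j\ge2$, $|a_{n_j}|\le2^{-j}+2^{-(j-1)}=3\cdot2^{-j}$, so $\sum_jw_{n_j}<\infty$. Hence the indicator sequence of $\{n_j\}$ lies in $E$, and $q$ maps it to $x$. So $\log\mathcal F=\psi(q(E))=\varphi(E)$. $\square$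

## An amenable action whose centralizer has moduli $\mathcal F$

**Proposition 3.** Let $\mathcal F$ be as in (4). There are a countable solvable (hence amenable) group $\Lambda$ and a free ergodic m.p. action of $\Lambda$ on a non-atomic infinite $\sigma$-finite standard space $(Y,\eta)$ with $\operatorname{mod}(\operatorname{Centr}(\Lambda))=\mathcal F$.

*The trivial group.* Let $Y=\mathbb R$ and $\Lambda=\mathbb Q$ acting by translations. If $T$ commutes with $\mathbb Q$, then $T(z)-z$ is $\mathbb Q$-invariant, hence constant. So all moduli are $1$.

*A countable group.* Let $W=\log\mathcal F$ as a discrete set, with $m(\{x\})=e^x$. Translation by $k\in\log\mathcal F$ multiplies $m$ by $e^k$. Let $\Lambda_0=\log\mathcal F$ act on $W\times\mathbb R$ by $\lambda(x,z)=(x+\lambda,e^{-\lambda}z)$, so that the second coordinate undoes the scaling, and let $\Lambda_1$, the $\mathbb Q$-span of $\mathcal F$, translate $z$. As in the first example, a map commuting with $\Lambda_1$ has the form $(x,z)\mapsto(\alpha(x),z+c(x))$. If it also commutes with $\Lambda_0$, then $\alpha(x)-x$ is invariant under a transitive action, so $\alpha(x)=x+k$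 with $k\in\log\mathcal F$. The modulus is $e^k$, and all $k\in\log\mathcal F$ occur.

*Where this stops.* If $\mathcal F$ is uncountable, the weighted counting measure on $W=\log\mathcal F$ is not $\sigma$-finite. The remedy is to let $W$ be a set of integer sequences on which only $\Lambda_0=\mathbb Z^{(\mathbb N)}$, the finitely supported sequences, is part of the acting group. The uncountable group $E$ then appears as the set of translations that *happen to be defined* almost everywhere. To get exactly $E$, restrict the $n$-th coordinate, for all but finitely many $n$, to a window of length about $1/w_n$. A shift by $k_n$ pushes a point out of the window with probability about $|k_n|w_n$, and the Borel–Cantelli lemma decides by the convergence of $\sum|k_n|w_n$.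

**Step 1: the space $W$.** Let $L_n=\max(1,\lfloor1/w_n\rfloor)$, $B_n=\{0,\dots,L_n-1\}$, and let $m_n$ be the measure on $\mathbb Z$ with $m_n(\{x\})=c_ne^{t_nx}$, where $c_n$ is such that $m_n(B_n)=1$. So $m_n(D+j)=e^{t_nj}m_n(D)$. Let $W_J=\{x\in\mathbb Z^{\mathbb N}:x_n\in B_n\ \forall n>J\}$ with the measure $\bigotimes_{n\le J}m_n\otimes\bigotimes_{n>J}m_n|_{B_n}$. The measure on $W_{J+1}$ restricts to that on $W_J$, so they define a $\sigma$-finite measure $m$ on $W=\bigcup_JW_J$, with $m(W_0)=1$.

**Step 2: $\Lambda_0$ acts on $W$ with $m(D+\lambda)=e^{\varphi(\lambda)}m(D)$.** This is what the second coordinate will have to undo. For $D\subset W_J$ with $J$ beyond the support of $\lambda$ it is clear from the product formula; let $J\to\infty$.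

**Step 3: $\Lambda_0\curvearrowright(W,m)$ is ergodic.** This will make invariants constant. Let $D$ be invariant. Translations in the first $J$ coordinates preserve $W_J$, so up to null sets $D\cap W_J=\mathbb Z^J\times D_J$ with $D_J\subset\prod_{n>J}B_n$. Hence $D\cap W_0=\prod_{n\le J}B_n\times D_J$ for every $J$: it is a tail event in the probability space $W_0$, of measure $0$ or $1$ by Kolmogorov. If it is $0$, all $D_J$ are null (as $m_n(B_n)=1$), so $D$ is null. If it is $1$, apply this to the complement.

**Step 4: the dichotomy.** We show for $k\in\mathbb Z^{\mathbb N}$: if $k\in E$ then $x+k\in W$ for a.e. $x\in W$; if $k\notin E$ then $x+k\notin W$ for a.e. $x\in W$. Put $p_n=m_n\{x\in B_n:x+k_n\notin B_n\}$. For $x\in W$ we have $x+k\in W$ iff $x_n+k_n\in B_n$ for all but finitely many $n$. On $W_J$, with the first $J$ coordinates fixed, the $x_n$ with $n>J$ are independent with laws $m_n|_{B_n}$. So by the two halves of the Borel–Cantelli lemma, $x+k\in W$ almost everywhere if $\sum p_n<\infty$ and almost nowhere if $\sum p_n=\infty$.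

It remains to see that $\sum p_n<\infty\Leftrightarrow k\in E$. For $x,x'\in B_n$, $|t_n(x-x')|\le w_n(L_n-1)\le1$ (if $L_n>1$ then $L_n\le1/w_n$). So the masses of the $L_n$ points of $B_n$ differ by factors at most $e$ and sum to $1$, hence lie in $[\frac1{eL_n},\frac e{L_n}]$. Exactly $\min(|k_n|,L_n)$ points $x\in B_n$ have $x+k_n\notin B_n$. Thus
$$\tfrac1e\min\big(1,\tfrac{|k_n|}{L_n}\big)\le p_n\le e\min\big(1,\tfrac{|k_n|}{L_n}\big),$$
and $\sum p_n<\infty\Leftrightarrow\sum|k_n|/L_n<\infty$, since in either case only finitely many terms exceed $1$. Next, $\min(1,w_n)\le1/L_n\le2\min(1,w_n)$: if $w_n>1$ then $L_n=1$; if $w_n\le1$, use $u/2\le\lfloor u\rfloor\le u$ for $u=1/w_n\ge1$. So the condition is $\sum|k_n|\min(1,w_n)<\infty$. As the $k_n$ are integers, this forces $k_n=0$ for all but finitely many $n$ with $w_n>1$, so it is equivalent to $\sum|k_n|w_n<\infty$.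

**Step 5: for $k\in E$, $T_k:x\mapsto x+k$ is a nonsingular automorphism of $(W,m)$ with $\operatorname{mod}T_k=e^{\varphi(k)}$.** This extends Step 2 from finitely supported sequences to all of $E$. By Step 4 for $\pm k$, $T_k$ is a bijection between the conull sets $W\cap(W-k)$ and $W\cap(W+k)$. We have $W\cap(W-k)=\bigcup_JV_J$, an increasing union, where
$$V_J=W_J\cap(W_J-k)=\mathbb Z^J\times\prod_{n>J}Q_n,\qquad Q_n=B_n\cap(B_n-k_n).$$
Fix $J$. Consider the sets $A=A_0\times\prod_{n>I}Q_n$ with $I\ge J$ and $A_0\subset\mathbb Z^J\times\prod_{J<n\le I}Q_n$ finite. Since the $Q_n$ are finite, such a set can be rewritten with a larger $I$, so these sets are closed under finite intersections. They generate the Borel sets of $V_J$, have finite measure, and countably many of them cover $V_J$. Since $Q_n+k_n\subset B_n$,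
$$m(A+k)=\Big(\bigotimes_{n\le I}m_n\Big)\big(A_0+(k_n)_{n\le I}\big)\prod_{n>I}m_n(Q_n+k_n)=e^{\sum_{n\le I}k_nt_n}\Big(\bigotimes_{n\le I}m_n\Big)(A_0)\prod_{n>I}e^{k_nt_n}m_n(Q_n)=e^{\varphi(k)}m(A),$$
because $\sum k_nt_n$ converges absolutely. By the uniqueness theorem for measures, $m(D+k)=e^{\varphi(k)}m(D)$ for all Borel $D\subset V_J$; let $J\to\infty$.

**Step 6: the group and the action.** Let $\Lambda_1\subset\mathbb R$ be the $\mathbb Q$-span of $\{e^{\varphi(\lambda)}:\lambda\in\Lambda_0\}$. It is countable, contains $\mathbb Q$ and so is dense, and is invariant under multiplication by $e^{\varphi(\Lambda_0)}$. Let $\Lambda=\Lambda_1\rtimes\Lambda_0$ with $(r,\lambda)(r',\lambda')=(r+e^{-\varphi(\lambda)}r',\lambda+\lambda')$, acting on $Y=W\times\mathbb R$, $\eta=m\times\mathrm{Leb}$, by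
$$(r,\lambda)\cdot(x,z)=(x+\lambda,\ e^{-\varphi(\lambda)}z+r).$$
Applying $(r',\lambda')$ and then $(r,\lambda)$ to $z$ gives $e^{-\varphi(\lambda)}(e^{-\varphi(\lambda')}z+r')+r$, so this is an action. By Step 2 it preserves $\eta$. It is free: $x+\lambda=x$ forces $\lambda=0$, then $z+r=z$ forces $r=0$. It is ergodic: $\Lambda_1$-invariant functions depend only on $x$, as $\Lambda_1$ is dense in $\mathbb R$; then use Step 3. The space $Y$ is infinite and non-atomic, and $\Lambda$ is solvable.

**Step 7: the centralizer.** For $k\in E$, $T_k\times\mathrm{id}$ commutes with $\Lambda$ and has modulus $e^{\varphi(k)}$ by Step 5. Conversely let $T=(\alpha,\beta)\in\operatorname{Centr}(\Lambda)$. Commutation with $\Lambda_1$ shows that $\alpha(x,z)$ and $\beta(x,z)-z$ are invariant under $z\mapsto z+r$, $r\in\Lambda_1$. So $\alpha=\alpha(x)$ and $\beta=z+c(x)$. Commutation with $\Lambda_0$ gives $\alpha(x+\lambda)=\alpha(x)+\lambda$, so $\alpha(x)-x\in\mathbb Z^{\mathbb N}$ is $\Lambda_0$-invariant, hence a constant $k$ by Step 3. As $x+k=\alpha(x)\in W$ a.e., Step 4 gives $k\in E$. So $T$ is $(x,z)\mapsto(x,z+c(x))$, which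 preserves $\eta$, followed by $T_k\times\mathrm{id}$. Hence $\operatorname{mod}T=e^{\varphi(k)}$, and $\operatorname{mod}(\operatorname{Centr}\Lambda)=e^{\varphi(E)}=\mathcal F$. $\square$

## Two relations built from $\Lambda\curvearrowright Y$ that forget the centralizer

One would like to pass from $\Lambda\curvearrowright Y$ directly to a II$_1$ relation with fundamental group $\operatorname{mod}(\operatorname{Centr}\Lambda)$.

*The orbit relation of $\Lambda$ itself.* Its restriction to a set of finite measure is hyperfinite by Connes–Feldman–Weiss. By Dye's theorem any two hyperfinite II$_1$ relations are isomorphic, so all its corners are isomorphic and its fundamental group is $\mathbb R_+$. The centralizer is lost. This happens even for $\mathbb Q\curvearrowright\mathbb R$, where the dilation $z\mapsto 2z$ does not commute with $\mathbb Q$ but preserves the orbit relation.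

*The product with a rigid action.* Let a group $\Gamma$ act on $K$ and let $\Gamma\times\Lambda$ act on $K\times Y$ coordinatewise. However rigid the action on $K$ is, $\mathrm{id}\times T$ is an automorphism of the product relation for each automorphism $T$ of the orbit relation of $\Lambda$. By the preceding paragraph and Lemma 2(a) these $T$ have all moduli. So the fundamental group is again $\mathbb R_+$.

The product fails because the motion of $x$ carries no information about the motion of $y$. In (1) it does: $\Gamma$ acts freely on $K$, so from $x$ and $gx$ one reads off $g$, and $g$ prescribes the motion $\pi(g)$ of $y$. If an automorphism is known to respect $g$ in the first coordinate, it is forced to commute with $\pi(g)$ in the second. This is what the remaining sections make precise. They need a group $\Gamma$ whose orbit maps on $K$ are rigid.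

## The subgroup $\Gamma$ of $SO(3)$

Let $a,b$ be the rotations with angle $\arccos\frac35$ about the third and first coordinate axes, $S=\{a,b\}$ and $\Gamma_1=\langle a,b\rangle$.

**Step 1: $\Gamma_1$ is free on $a,b$.** In coordinates
$$5a=\begin{pmatrix}3&-4&0\\4&3&0\\0&0&5\end{pmatrix},\qquad 5b=\begin{pmatrix}5&0&0\\0&3&-4\\0&4&3\end{pmatrix}.$$
Modulo $5$, the matrices $5a^{\pm1}$ have rank one, with images spanned by $(1,3,0)$, resp. $(1,2,0)$, and kernels $\{(p,2p,q)\}$, resp. $\{(p,3p,q)\}$. The matrices $5b^{\pm1}$ have images spanned by $(0,1,3)$, resp. $(0,1,2)$, and kernels $\{(p,q,2q)\}$, resp. $\{(p,q,3q)\}$. In a reduced word, the image of each letter is not contained in the kernel of the letter to its left. For example, to the left of $a$ may stand $a$, $b$ or $b^{-1}$, and $(1,3,0)$ is in none of the kernels $\{(p,2p,q)\}$, $\{(p,q,2q)\}$, $\{(p,q,3q)\}$. For $a^{-1}$ the vector $(1,2,0)$ is not in $\{(p,3p,q)\}$ nor in the kernels of $5b^{\pm1}$. For $b$ and $b^{-1}$, the vectors $(0,1,3)$ and $(0,1,2)$ are not in the kernels of $5a^{\pm1}$, where $p=0$ forces second coordinate $0$; and $(0,1,3)\notin\{(p,q,2q)\}$,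 $(0,1,2)\notin\{(p,q,3q)\}$. So for a reduced word $w$ of length $n\ge1$ the product $5^nw$ is non-zero modulo $5$, whereas $5^n\cdot1\equiv0$. Hence $w\ne1$.

**Step 2: spectral gap.** This is the analytic input for everything below. The lifts of $a,b$ to $SU(2)$ have algebraic entries (the half angle has cosine $2/\sqrt5$ and sine $1/\sqrt5$) and freely generate a free group, since their images do. Functions on $K$ are functions on $SU(2)$, so $L^2_0(K)\subset L^2_0(SU(2))$ is a translation-invariant subspace. By [BG] there is $\varepsilon>0$ with
$$\sum_{g\in S}\|\xi\circ g-\xi\|^2=4\|\xi\|^2-\Big\langle\sum_{g\in S}(g+g^{-1})\xi,\xi\Big\rangle\ge\varepsilon\|\xi\|^2\qquad(\xi\in L^2_0(K)).$$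
For $\xi=1_B-\mu(B)$ we have $\|\xi\|^2=\mu(B)(1-\mu(B))$ and $\|\xi\circ g-\xi\|^2=\mu(g^{-1}B\triangle B)$. So with $\kappa=2/\varepsilon$,
$$\mu(B)(1-\mu(B))\le\kappa\max_{g\in S}\mu(g^{-1}B\triangle B)\quad\text{for all measurable }B\subset K.\tag{2}$$
In particular $\Gamma_1\curvearrowright K$ is ergodic, and $\Gamma_1$ is dense in $K$, because a proper closed subgroup $H$ leaves non-constant functions on $H\backslash K$ invariant.

An inequality like (2) is a real restriction. For the rotation $g$ of the circle $\mathbb R/\mathbb Z$ by an irrational $\alpha$, let $B=\{x:qx\in[0,\frac12)\bmod 1\}$. Then $\mu(B)=\frac12$, while $\mu(g^{-1}B\triangle B)$ is twice the distance of $q\alpha$ to $\mathbb Z$, which is arbitrarily small for suitable $q$.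

The next lemma is the form in which (2) is used: a map that is almost invariant under two rotations is almost constant, with no restriction on its target.

**Lemma 4.** If $\phi:K\to\Omega$ is Borel into a standard Borel space, $\mu\{\phi(gx)\ne\phi(x)\}\le\delta$ for $g\in S$, and $\kappa\delta<1/8$, then there is $\omega\in\Omega$ with $\mu(\phi=\omega)\ge1-2\kappa\delta$.

**Proof.** Put $\zeta=2\kappa\delta<\frac14$ and $\rho=\phi_*\mu$. For Borel $D\subset\Omega$ and $B=\phi^{-1}(D)$, a point of $g^{-1}B\triangle B$ has $\phi(gx)\ne\phi(x)$, so (2) gives $\rho(D)(1-\rho(D))\le\kappa\delta$. The larger of the two factors is at least $\frac12$, so the smaller is at most $\zeta$: $\rho(D)\in[0,\zeta]\cup[1-\zeta,1]$. Take refining finite Borel partitions of $\Omega$ that together separate points. In each partition some cell has $\rho\ge1-\zeta$. Otherwise all cells have mass at most $\zeta$, and adding them one at a time, the partial sums would pass from $[0,\zeta]$ to $[1-\zeta,1]$ in one step of size at most $\zeta<1-2\zeta$. The big cell is unique because $1-\zeta>\frac12$. The big cells are nested, since the coarse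 cell containing a big fine cell is big. Their intersection has mass at least $1-\zeta$ and at most one point. $\square$

**Lemma 5.** Let $G_1\subset K$ be a countable subgroup, $\mathbb F_m$ free on $s_1,\dots,s_m$, and $w\in G_1*\mathbb F_m$ not conjugate into $G_1$. Then $s\mapsto\operatorname{tr}w(s)$ is non-constant on $K^m$. Consequently each set $\{s:\operatorname{tr}w(s)=\text{const}\}$ is null.

**Proof.** The last claim holds because the function is real analytic on a connected analytic manifold.

*Passing to $SL_2(\mathbb C)$.* Suppose the function is constant on $K^m$. It is the restriction of a regular function on $SO(3,\mathbb C)^m$. A holomorphic function on this connected group that is constant on $SO(3)^m$ is constant: in exponential coordinates near $1$ its power series is constant at real points, so it is constant near $1$, hence everywhere. Now $SO(3,\mathbb C)\cong PSL_2(\mathbb C)$ via $\operatorname{Ad}$, and $\operatorname{tr}\operatorname{Ad}(g)=(\operatorname{tr}g)^2-1$, because the eigenvalues $\lambda^{\pm1}$ of $g$ give the eigenvalues $\lambda^2,1,\lambda^{-2}$ of $\operatorname{Ad}(g)$. So $(\operatorname{tr}\tilde w(s))^2$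 is constant on $SL_2(\mathbb C)^m$, where $\tilde w$ is $w$ with its constants lifted to $SL_2(\mathbb C)$.

*A short form of $w$.* After conjugation write $w=s_{i_1}^{n_1}g_1\cdots s_{i_r}^{n_r}g_r$ with $n_j\ne0$, $g_j\in G_1$, and $r$ minimal among all conjugates. Then $r\ge1$, since $w$ is not conjugate into $G_1$. If $r\ge2$, then $g_j\ne1$ whenever $i_j=i_{j+1}$ (indices cyclic), since otherwise two syllables could be merged after a cyclic conjugation.

*The leading coefficient.* Let all $s_i$ have the same eigenvalues $\lambda,\lambda^{-1}$ on distinct lines $p_i,q_i\in\mathbb P^1(\mathbb C)$, let $P_i$ be the projection onto $p_i$ along $q_i$, and $Q_i=1-P_i$. Then $s_i^n=\lambda^nP_i+\lambda^{-n}Q_i$. The coefficient of $\lambda^{\sum|n_j|}$ in $\operatorname{tr}\tilde w$ is $\operatorname{tr}(E_1g_1\cdots E_rg_r)$, where $E_j=P_{i_j}$ if $n_j>0$ and $E_j=Q_{i_j}$ if $n_j<0$. Writing each $E_j$ as $u_j\otimes\ell_j$ (a vector spanning the range times a functional with the right kernel), this trace equals $\prod_j\ell_j(g_ju_{j+1})$. It is non-zero iff $g_j(\operatorname{ran}E_{j+1})\ne\ker E_j$ for all $j$. Here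 $\operatorname{ran}E_{j+1}\in\{p_{i_{j+1}},q_{i_{j+1}}\}$ and $\ker E_j\in\{p_{i_j},q_{i_j}\}$.

*Genericity.* If $\operatorname{ran}E_{j+1}$ and $\ker E_j$ are different members of the family $(p_i,q_i)_i$, the condition holds for generic choices of the lines. If they are the same member, then $i_j=i_{j+1}$, and $r\ge2$, because for $r=1$ the lines $\operatorname{ran}E_1$ and $\ker E_1$ are different members. So $g_j\ne1$ has at most two fixed points in $\mathbb P^1(\mathbb C)$, and again the condition holds generically. Finitely many generic conditions hold together. For such lines $\operatorname{tr}\tilde w$ is a Laurent polynomial in $\lambda$ with non-zero coefficient in the top degree $\sum|n_j|\ge1$, so its square is not constant, a contradiction. $\square$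

To see the mechanism, take $w=sg\,s^{-1}g'$ with $g,g'\ne1$. The coefficient of $\lambda^2$ is $\operatorname{tr}(PgQg')$, which is non-zero iff $g$ does not fix $q$ and $g'$ does not fix $p$. For $g'=1$ it vanishes, as it must, since $sgs^{-1}$ has constant trace.

**Step 3: choice of $\Gamma$.** Let $H_1=\{h\in K:h\Gamma_1h^{-1}\subset\Gamma_1\}$. An element $h\in H_1$ is determined by $(hah^{-1},hbh^{-1})\in\Gamma_1\times\Gamma_1$, since the centralizer of the dense group $\Gamma_1$ in $SO(3)$ is trivial. So $H_1$ is countable. Let $G_1$ be the countable group generated by $\Gamma_1\cup H_1$. Let $\mathbb F$ be the free group on letters $s,t_1,t_2,\dots$. We choose $(s,t_1,t_2,\dots)\in K^{\mathbb N}$ such that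

* (P1) every $1\ne w\in G_1*\mathbb F$ evaluates to an element $\ne1$ of $K$;
* (P2) if $w\in\Gamma_1*\mathbb F$ is not conjugate in $\Gamma_1*\mathbb F$ into $\Gamma_1$, then its evaluation satisfies $\operatorname{tr}w\ne\operatorname{tr}g$ for all $g\in\Gamma_1$.

If $w$ is conjugate to $1\ne g\in G_1$, (P1) is automatic. Otherwise it suffices that $\operatorname{tr}w\ne3$. So by Lemma 5, applied with $G_1$ and with $\Gamma_1$, only countably many null sets have to be avoided. By (P1), $\langle G_1,s,t_1,\dots\rangle=G_1*\mathbb F$ inside $K$. Put
$$\Gamma=\langle\Gamma_1,s,t_1,t_2,\dots\rangle=\Gamma_1*\mathbb F,$$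
which is free on $a,b,s,t_1,t_2,\dots$.

The following lemma controls conjugation into $\Gamma$. The letter $s$ is needed in it. The rotation $h$ with $he_1=e_3$, $he_3=e_1$, $he_2=-e_2$ satisfies $hah^{-1}=b$ and $hbh^{-1}=a$, so $h\Gamma_1h^{-1}=\Gamma_1$. But $h$ has order $2$, so it is not in the free group $\Gamma$.

**Lemma 6.** If $h\in K$ and $h\langle a,b,s\rangle h^{-1}\subset\Gamma$, then $h\in\Gamma$.

**Proof.** We use two facts on free products: normal forms are unique, and a cyclically reduced element of length at least $2$ is not conjugate into a factor. Put $A=hah^{-1}$ and $B=hbh^{-1}$. The elements $A,B,AB$ of $\Gamma$ have the traces of $a,b,ab\in\Gamma_1$. By (P2) they are conjugate in $\Gamma$ into $\Gamma_1$. Replacing $h$ by $\gamma h$ with $\gamma\in\Gamma$, which preserves hypothesis and conclusion, we may assume $A\in\Gamma_1\setminus\{1\}$. Write $B=vgv^{-1}$ with $g\in\Gamma_1\setminus\{1\}$, $v\in\Gamma$.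

We claim $v\in\Gamma_1$. If not, $v=g'v'g''$ with $g',g''\in\Gamma_1$ and $v'$ reduced in $\Gamma_1*\mathbb F$, beginning and ending with syllables of $\mathbb F$. Then
$$g'^{-1}(AB)g'=(g'^{-1}Ag')\,v'\,(g''gg''^{-1})\,v'^{-1}$$
is cyclically reduced of length at least $4$, so $AB$ is not conjugate into $\Gamma_1$, a contradiction. So $B\in\Gamma_1$, hence $h\Gamma_1h^{-1}\subset\Gamma_1$ and $h\in H_1\subset G_1$.

Now use $s$. If $h\ne1$, then $h\cdot s\cdot h^{-1}$ is a reduced word in $G_1*\mathbb F$, and it lies in $\Gamma=\Gamma_1*\mathbb F$. By uniqueness of normal forms $h\in\Gamma_1$. $\square$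

We shall use repeatedly that
$$\text{if }1\ne\gamma\in K,\ q\in K,\text{ then }\mu\{x:x^{-1}\gamma x=q\}=0.\tag{3}$$
Indeed, this set is empty or a coset of the centralizer of $\gamma$. That is a proper closed subgroup, because $K$ is centerless, and it is null, because $K$ is connected.

## Maps of $K$ that respect $\Gamma$-orbits

**Proposition 7.** Let $f:K\to K$ be measurable with $f(gx)\in\Gamma f(x)$ for all $g\in\Gamma_1$ and a.e. $x$. Then either (I) there is $d\in K$ with $f(x)\in\Gamma d$ a.e., or (II) there are $h,k\in K$ with $f(x)\in\Gamma hxk$ a.e.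

The idea is to compare $f$ with its own right translates. Right translations commute with $\Gamma_1$, and a small right translation hardly changes the countably valued cocycle of $f$; so the comparison is almost invariant, hence almost constant by Lemma 4, and the constants form a local homomorphism.

**Step 1: the constants $c_t$.** Let $w(g,x)=f(gx)f(x)^{-1}\in\Gamma$ and, for $t\in K$, $\phi_t(x)=f(x)^{-1}f(xt)$. Put $\delta(t)=\max_{g\in S}\mu\{w(g,xt)\ne w(g,x)\}$. As $w(g,\cdot)$ takes countably many values, finitely many level sets carry almost all of the mass, and each is moved little by a small right translation. So $\delta(t)\to0$ as $t\to1$. If $w(g,xt)=w(g,x)$, then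
$$\phi_t(gx)=f(gx)^{-1}f(gxt)=f(x)^{-1}w(g,x)^{-1}w(g,xt)f(xt)=\phi_t(x).$$
So $\mu\{\phi_t(gx)\ne\phi_t(x)\}\le\delta(t)$ for $g\in S$. By Lemma 4 there is a symmetric open neighborhood $U$ of $1$ (on which $\kappa\delta(t)<\frac1{20}$) such that for $t\in U$ there is a unique $c_t\in K$ with
$$\mu\{x:f(xt)=f(x)c_t\}>\tfrac9{10}.$$

**Step 2: $c$ is a continuous local homomorphism.** If $t,t',tt'\in U$, then on a set of measure greater than $\frac7{10}$ we have $f(x)c_{tt'}=f(xtt')=f(xt)c_{t'}=f(x)c_tc_{t'}$, where the middle equality uses right invariance of $\mu$. So $c_{tt'}=c_tc_{t'}$. As $t\to1$, $f(xt)\to f(x)$ in measure (approximate $f$ by a continuous map with Lusin's theorem), and $c_t=f(x)^{-1}f(xt)$ on a set of measure greater than $\frac9{10}$, so $c_t\to1$. With multiplicativity this gives continuity on $U$. By Lie theory $c$ is, near $1$, given by a Lie algebra homomorphism $\mathfrak{so}(3)\to\mathfrak{so}(3)$. As $\mathfrak{so}(3)$ is simple, this is $0$ or an automorphism. Automorphisms of $\mathbb R^3$ with the cross product preserve the Killing form, hence are orthogonal, and have determinant $1$, so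 they are of the form $\operatorname{Ad}u$ with $u\in SO(3)$. So there are a neighborhood $U'\subset U$ of $1$ and a homomorphism $\hat c:K\to K$, either trivial or $\hat c(t)=utu^{-1}$, with $c_t=\hat c(t)$ for $t\in U'$.

**Step 3: $f$ divided by $\hat c$ takes countably many values.** Let $f'(x)=f(x)\hat c(x)^{-1}$. If $t\in U'$ and $f(xt)=f(x)c_t$, then $f'(xt)=f(x)c_t\hat c(t)^{-1}\hat c(x)^{-1}=f'(x)$. So $\mu\{x:f'(xt)=f'(x)\}>\frac9{10}$ for $t\in U'$. By Fubini there is $x_0$ with $f'(x_0t)=f'(x_0)=:d$ for a set of $t\in U'$ of positive measure. Hence $\{f'=d\}$ has positive measure. For $g\in\Gamma_1$,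
$$f'(gx)=w(g,x)f'(x)\hat c(g)^{-1}.$$
So the set of $x$ with $f'(x)\in\Gamma d\,\hat c(\Gamma_1)$ is $\Gamma_1$-invariant. It has positive measure, so by ergodicity it is conull.

**Step 4: only one coset occurs.** By Step 3, $p(x)=\Gamma f'(x)$ takes a.e. values in the countable set $\{\Gamma d\hat c(g):g\in\Gamma_1\}$ of cosets, and $p(gx)=p(x)\hat c(g)^{-1}$. So $p_*\mu$ is a probability measure on a countable set, invariant under permutations by $\Gamma_1$. The set of atoms of maximal mass is finite and invariant, so by ergodicity $p$ takes its values in it a.e. A finite index subgroup $\Gamma_1'\subset\Gamma_1$ fixes each of these atoms, so the level sets of $p$ are $\Gamma_1'$-invariant. The closure of $\Gamma_1'$ is closed of finite index in $K$, hence open, hence equal to the connected group $K$. A dense subgroup acts ergodically, because the group of $g$ with $\mu(gB\triangle B)=0$ is closed, and a set invariant under all of $K$ is null or conull. So $p$ is constant, equal to $\Gamma d$ since this value is taken on a set of positive measure. Hence $f(x)\in\Gamma d\,\hat c(x)$ a.e. If $\hat c$ is trivial this is (I).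 If $\hat c(x)=uxu^{-1}$ this is (II) with $h=du$, $k=u^{-1}$. $\square$

## All automorphisms of $\tilde{\mathcal R}$

Let $\Lambda\curvearrowright(Y,\eta)$ be any free ergodic m.p. action of a countable amenable group on a non-atomic infinite $\sigma$-finite standard space. Let $\pi:\Gamma\to\Lambda$ be a surjective homomorphism with $\pi(a)=\pi(b)=\pi(s)=1$ and $\pi(t_i)=1$ for infinitely many $i$. Put $N=\ker\pi\ni a,b,s$ and $X=K$, and let $\tilde{\mathcal R}$ be the orbit relation of the action (1) on $X\times Y$. The action is free because left translation on $K$ is. It is ergodic: an invariant function is invariant under $N\supset\Gamma_1$, so depends only on $y$, and is then $\Lambda$-invariant, hence constant.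

**Theorem 8.** $\operatorname{mod}(\operatorname{Aut}\tilde{\mathcal R})=\operatorname{mod}(\operatorname{Centr}(\Lambda))$. More precisely, every $\theta\in\operatorname{Aut}\tilde{\mathcal R}$ is of the form $\theta=\rho\circ(R_k\times b)$ with $\rho\in[\tilde{\mathcal R}]$, $R_k(x)=xk$ for some $k\in K$, and $b\in\operatorname{Centr}(\Lambda)$.

**Proof.** If $b\in\operatorname{Centr}(\Lambda)$, then $\mathrm{id}\times b$ commutes with $\Gamma$ and has modulus $\operatorname{mod}b$. Conversely let $\theta=(\alpha,\beta)\in\operatorname{Aut}\tilde{\mathcal R}$.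

**Step 1: make the second coordinate depend only on $y$.** Here amenability of $\Lambda$ plays against the spectral gap. We claim first that for a.e. $y$ the map $\beta_y=\beta(\cdot,y)$ takes a.e. values in one $\Lambda$-orbit. For $g\in N$, $(gx,y)\sim(x,y)$, so $\beta(gx,y)\in\Lambda\beta(x,y)$ for a.e. $(x,y)$. By Connes–Feldman–Weiss there is a conull $\Lambda$-invariant Borel set $Y'\subset Y$ on which $\Lambda$ acts freely and the orbit relation is $\bigcup_nE_n$, with $E_n$ increasing finite Borel equivalence relations. Choose Borel $f_n:Y'\to Y'$ with $f_n(y)=f_n(y')\Leftrightarrow yE_ny'$ (finite Borel relations have Borel selectors). As $\theta$ is nonsingular and $X\times Y'$ is conull, for a.e. $y$ the map $\beta_y$ takes values in $Y'$ a.e. For a.e. $y$, moreover, $\beta_y(gx)$ and $\beta_y(x)$ lie in one orbit for a.e. $x$ and $g\in S$, so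
$$\mu\{x:\beta_y(gx)\,E_n\,\beta_y(x)\ \forall g\in S\}\to1\qquad(n\to\infty).$$
Lemma 4 applied to $f_n\circ\beta_y$ gives, for large $n$, $E_n$-classes $D_n$ with $\mu\{\beta_y\in D_n\}\to1$. When these measures exceed $\frac12$ the classes meet pairwise, so they lie in one $\Lambda$-orbit. It contains $\beta_y(x)$ for a.e. $x$.

So the Borel set $\{(x,x_0,y):\beta(x,y)\in Y',\ \beta(x_0,y)\in Y',\ \beta(x,y)\in\Lambda\beta(x_0,y)\}$ is conull in $X\times X\times Y$. By Fubini fix $x_0$ such that $b_0(y):=\beta(x_0,y)\in Y'$ and $\beta(x,y)\in\Lambda b_0(y)$ for a.e. $(x,y)$. By freeness $\beta(x,y)=\lambda(x,y)b_0(y)$ with $\lambda$ unique and measurable. Lift $\lambda(x,y)^{-1}$ to $\Gamma$ through a section of $\pi$ and apply the lift to $\theta(x,y)$. This gives a measurable map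
$$\theta'(x,y)=(f_y(x),\,b_0(y))\in\Gamma\,\theta(x,y).$$

**Step 2: make the first coordinate a right translation.** For $g\in N$ and a.e. $(x,y)$, $\theta'(gx,y)\sim\theta'(x,y)$, so $f_y(gx)=\gamma f_y(x)$ with $\pi(\gamma)b_0(y)=b_0(y)$. By freeness of $\Lambda$ on $Y'$, $\gamma\in N$. Thus
$$f_y(gx)\in Nf_y(x)\qquad(g\in N,\ \text{a.e. }x,\ \text{a.e. }y).\tag{4}$$
Apply Proposition 7 to $f_y$ for a.e. $y$. Case (I) would place $\theta'(x,y)$, hence $\theta(x,y)$, in a fixed countable set for a.e. $x$. This is impossible for a.e. $y$, because $x\mapsto\theta(x,y)$ is injective on a conull set and $\mu$ is non-atomic. So $f_y(x)\in\Gamma h_yxk_y$ for a.e. $x$. For $g\in N$, $f_y(gx)\in\Gamma f_y(x)$ yields $h_ygxk_y\in\Gamma h_yxk_y$, i.e. $h_ygh_y^{-1}\in\Gamma$. As $a,b,s\in N$, Lemma 6 gives $h_y\in\Gamma$. Hence $f_y(x)\in\Gamma xk_y$ for a.e. $x$.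

*The element $k_y$ is unique and measurable in $y$.* If $f_y(x)\in\Gamma xk\cap\Gamma xk'$ for a.e. $x$, then for some $\gamma\in\Gamma$ we have $xk=\gamma xk'$, i.e. $x^{-1}\gamma x=kk'^{-1}$, on a set of positive measure. By (3) $\gamma=1$, so $k=k'$. Take a Borel version of $(x,y)\mapsto f_y(x)$. The set $\{(y,k):\mu\{x:f_y(x)\in\Gamma xk\}=1\}$ is Borel, its sections over $y$ have at most one point, and they are non-empty for a.e. $y$. By the Lusin–Souslin theorem its projection to $Y$ is Borel and $y\mapsto k_y$ is Borel on it.

*Correcting by $\Gamma$.* Write $f_y(x)=\gamma(x,y)xk_y$; then $\gamma(x,y)=f_y(x)(xk_y)^{-1}\in\Gamma$ is measurable. By (4), for $g\in N$, $\gamma(gx,y)gxk_y\in N\gamma(x,y)xk_y$, so $\gamma(gx,y)g\in N\gamma(x,y)$ and $\pi(\gamma(gx,y))=\pi(\gamma(x,y))$. By ergodicity of $\Gamma_1\curvearrowright K$, $\pi(\gamma(x,y))$ equals some $\lambda_y$ for a.e. $x$, and $\lambda_y$ is measurable in $y$. With $b(y)=\lambda_y^{-1}b_0(y)$,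
$$\theta''(x,y):=\gamma(x,y)^{-1}\theta'(x,y)=(xk_y,\,b(y))\in\Gamma\,\theta(x,y).$$

**Step 3: $k_y$ is constant and $b$ commutes with $\Lambda$.** This is where the twist $\pi$ does its work. For $g\in\Gamma$, $\theta''(g(x,y))\sim\theta''(x,y)$, so a.e. there is $\gamma\in\Gamma$ with
$$gxk_{\pi(g)y}=\gamma xk_y,\qquad b(\pi(g)y)=\pi(\gamma)b(y).$$
The first equation says $x^{-1}(\gamma^{-1}g)x=k_yk_{\pi(g)y}^{-1}$. For fixed $y$ and each of the countably many $\gamma\ne g$, (3) says that this happens only for a null set of $x$. So for a.e. $y$, $\gamma=g$ for a.e. $x$. Hence $k_{\pi(g)y}=k_y$, so $k_y=k$ is constant by ergodicity of $\Lambda\curvearrowright Y$, and $b(\pi(g)y)=\pi(g)b(y)$.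

**Step 4: $b$ is invertible.** So far $b$ is only a map. The inclusion $\theta''^{-1}(D)\subset\bigcup_\gamma\theta^{-1}(\gamma D)$ shows that $\theta''$ pulls null sets back to null sets; applied to $X\times D'$, so does $b$. Apply Steps 1–3 to $\theta^{-1}$: we get $\theta^-(x,y)=(xk^-,b^-(y))\in\Gamma\theta^{-1}(x,y)$ with $b^-$ commuting with $\Lambda$. For a.e. $z$, $\theta^-\theta''(z)\sim\theta^{-1}\theta''(z)\sim\theta^{-1}\theta(z)=z$, where the first relation uses that $\theta''$ pulls null sets back to null sets and the second that $\theta''(z)\sim\theta(z)$. So $(xkk^-,b^-b(y))=\gamma(x,y)$ for some $\gamma\in\Gamma$. Then $x^{-1}\gamma x=kk^-$, so $\gamma=1$ a.e. by (3). Hence $k^-=k^{-1}$ and $b^-b=\mathrm{id}$. Symmetrically $bb^-=\mathrm{id}$. So $b\in\operatorname{Centr}(\Lambda)$, and $\theta''=R_k\times b$ is an automorphism with $\operatorname{mod}\theta''=\operatorname{mod}b$, since Haar measure is right invariant. Finally $\rho=\theta\theta''^{-1}$ moves a.e. point inside its orbit, so $\rho\in[\tilde{\mathcal R}]$ is measure preserving. Hence $\operatorname{mod}\theta=\operatorname{mod}b$. $\square$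

## A finite measure corner with a treeing of infinite cost

We begin (4)$\Rightarrow$(5). Take $\Lambda\curvearrowright(Y,\eta)$ from Proposition 3 and $\tilde{\mathcal R}$ from the preceding section. Fix $Y_0\subset Y$ with $0<\eta(Y_0)<\infty$, let $Z=X\times Y_0$ with normalized measure, and $\mathcal R=\tilde{\mathcal R}|_Z$, a II$_1$ equivalence relation. By Lemma 2(a), Theorem 8 and Proposition 3,
$$\mathcal F(\mathcal R)=\operatorname{mod}(\operatorname{Aut}\tilde{\mathcal R})=\operatorname{mod}(\operatorname{Centr}\Lambda)=\mathcal F.$$
It remains to realize $\mathcal R$ by a free action of $\mathbb F_\infty$ and to compute the fundamental group of the factor.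

**Step 1: contract the Cayley trees onto $Z$.** The aim is a treeing of $\mathcal R$. Let $\mathcal G$ be the graph on $X\times Y$ joining $z$ to $gz$ for $g$ in the free basis $\{a,b,s,t_1,\dots\}$ of $\Gamma$. As $\Gamma$ acts freely, $\mathcal G$ is a Borel treeing of $\tilde{\mathcal R}$, and the distance between $z$ and $gz$ is the word length $|g|$. After discarding an invariant null set, every orbit meets $Z$. The function $D(z)=\min\{|g|:g\in\Gamma,\ gz\in Z\}$ is Borel. For $z\notin Z$ let $p(z)=\epsilon z$, where $\epsilon$ is the first element, in a fixed enumeration of the generators and their inverses, with $D(\epsilon z)=D(z)-1$; such $\epsilon$ exist, for instance the last letter of a shortest $g$ with $gz\in Z$. Put $p(z)=z$ on $Z$ and $r(z)=p^{D(z)}(z)\in Z$. The maps $p,r$ are Borel and countable-to-one. The sets $r^{-1}(z)$, $z\in Z$, partition the vertices and satisfy $r^{-1}(z)\cap Z=\{z\}$. They are connected subtrees, because the path $z',p(z'),p^2(z'),\dots,r(z')$ stays in $r^{-1}(r(z'))$.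

Let $\mathcal T$ be the graph on $Z$ with edge set $\{(r(u),r(v)):(u,v)\in\mathcal G,\ r(u)\ne r(v)\}$. It is Borel as a countable-to-one image of a Borel set. It is contained in $\mathcal R$, because $r(u)\sim u$. It connects the points of each $\mathcal R$-class: apply $r$ to a $\mathcal G$-path.

**Step 2: $\mathcal T$ is acyclic.** Let $e$ be a $\mathcal G$-edge between $r^{-1}(z)$ and $r^{-1}(z')$, $z\ne z'$. Remove $e$ from its tree, which falls into two sides. Each set $r^{-1}(z'')$ is a connected subtree not containing $e$, so it remains connected and lies on one side. Therefore $e$ is the only $\mathcal G$-edge between $r^{-1}(z)$ and $r^{-1}(z')$, and every other edge of $\mathcal T$ comes from a $\mathcal G$-edge that does not change sides. So removing $(z,z')$ from $\mathcal T$ separates $z$ from $z'$. As this holds for every edge, $\mathcal T$ has no cycles and is a treeing of $\mathcal R$.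

**Step 3: the cost is infinite.** This is why infinitely many $t_i$ were sent to $1$. All $\mathcal G$-edges with both endpoints in $Z$ are edges of $\mathcal T$. If $\pi(t_i)=1$, then $t_i(x,y)=(t_ix,y)$ preserves $Z$. By freeness the edges $(z,t_iz)$, $z\in Z$, are distinct for distinct $i$ and contribute cost $1$ for each of infinitely many $i$. So $\mathcal T$ has infinite cost, and by [G] $\mathcal R$ has infinite cost. By [H], $\mathcal R=\mathcal R(\mathbb F_\infty\curvearrowright Z)$ for a free m.p. action, which is ergodic since $\mathcal R$ is.

**Remark (finite rank gives only the trivial group).** For a free ergodic m.p. action of $\mathbb F_n$ with $2\le n<\infty$, the cost of $\mathcal R$ is $n$, and Gaboriau's formula $C(\mathcal R|_Y)-1=(C(\mathcal R)-1)/\mu(Y)$ (normalized costs) shows that isomorphic corners have equal measure, so $\mathcal F(\mathcal R)=\{1\}$. By the argument of the next section, which uses only [PV], also $\mathcal F(\operatorname L^\infty(X)\rtimes\mathbb F_n)=\{1\}$.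

## The factor has the same fundamental group

Let $M=\operatorname L^\infty(Z)\rtimes\mathbb F_\infty=L(\mathcal R)$ and $B=\operatorname L^\infty(Z)$. An isomorphism of corners of $\mathcal R$ gives an isomorphism of corners of $M$, so $\mathcal F(\mathcal R)\subset\mathcal F(M)$. For the converse let $\alpha:pMp\to qMq$ be an isomorphism. The aim is to alter $\alpha$ so that it respects $B$; [PV] gives this once a Cartan subalgebra of all of $M$ is built from $\alpha$.

**Step 1: normalize the projections.** The isomorphism $\alpha$ preserves normalized traces, so cutting down $p$ and $q=\alpha(p)$ by corresponding subprojections keeps $\tau(p)/\tau(q)$. Do this so that $\tau(q)=1/n$ with $n\in\mathbb N$. As $B$ contains projections of every trace in $[0,1]$, and projections of equal trace in $M$ are unitarily conjugate, conjugation by unitaries of $M$ lets us assume $p,q\in B$.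

**Step 2: a Cartan subalgebra of $M$.** Choose partial isometries $v_1=q,v_2,\dots,v_n$ normalizing $B$ with $v_i^*v_i=q$ and $\sum v_iv_i^*=1$; they come from elements of $[[\mathcal R]]$. Let $C=\bigoplus_iv_i\alpha(Bp)v_i^*$. Under $M\cong M_n(\mathbb C)\otimes qMq$ it is the diagonal algebra tensored with the Cartan subalgebra $\alpha(Bp)$ of $qMq$. So $C$ is a Cartan subalgebra of $M$; it contains $q=\alpha(p)$, and $Cq=\alpha(Bp)$.

**Step 3: move $C$ to $B$ and $q$ to $q$.** By [PV] there is a unitary $u\in M$ with $uCu^*=B$. Then $uqu^*\in B$ has trace $1/n$, so by ergodicity there is a unitary $u'$ normalizing $B$ with $u'(uqu^*)u'^*=q$. Put $v=u'uq$, a unitary of $qMq$. Then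
$$v\alpha(Bp)v^*=u'\big(u\,Cq\,u^*\big)u'^*=u'\big(B\,uqu^*\big)u'^*=Bq.$$

**Step 4: descend to the relation.** The isomorphism $\operatorname{Ad}v\circ\alpha:pMp\to qMq$ maps $Bp$ onto $Bq$, so by Feldman–Moore it induces $\mathcal R|_{\operatorname{supp}p}\cong\mathcal R|_{\operatorname{supp}q}$. Hence $\tau(p)/\tau(q)\in\mathcal F(\mathcal R)$.

So $\mathcal F(M)=\mathcal F(\mathcal R)=\mathcal F$. This proves (4)$\Rightarrow$(5) and Theorem 1, and with it both halves of the conjecture, with one and the same action of $\mathbb F_\infty$ serving the factor and the relation. $\blacksquare$
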